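# Adversarial first-price auctions with winning-bid feedback: regret of order $\sqrt T$

## 1. The minimax regret against Lipschitz bidding functions

**Theorem 1.** *In each round $t=1,\dots,T$ a bidder sees her value $v_t\in[0,1]$, bids $b_t\in[0,1]$, and receives*
$$r_t(b_t)=(v_t-b_t)\mathbf 1\{b_t\ge m_t\},$$
*where $m_t\in[0,1]$ is the others' maximum bid. Afterwards she is told only whether she won and the winning bid $\max(b_t,m_t)$. Both sequences $(v_t)$, $(m_t)$ are arbitrary and fixed in advance by an oblivious adversary; $T$ is known. Let $\mathcal F_L$ be the class of $L$-Lipschitz functions $f:[0,1]\to[0,1]$ and*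
$$\mathrm{Reg}_T=\max_{f\in\mathcal F_L}\sum_{t=1}^T r_t(f(v_t))-\mathbb E\Big[\sum_{t=1}^T r_t(b_t)\Big],$$
*the expectation being over the randomness of the policy. For all $L>0$ and $T\ge 2$, with $K=\lceil\frac12\log_2T\rceil$,*
$$\inf_{\text{policy}}\ \sup_{(v_t),(m_t)}\mathrm{Reg}_T\ \le\ 7\sqrt T+215\,K\sqrt{(1+L)\,T\log(1+T)}=O\big(\sqrt{(1+L)T}\,\log^{3/2}T\big).$$
*Conversely, for every $T\ge1$ the minimax regret is at least $\sqrt{T/32}$, and for $L\ge1$, $T\ge6L$ it is at least $\frac1{50}\sqrt{(1+L)T}$. Both lower bounds hold even under full-information feedback, where $m_t$ is always revealed. So the minimax regret is $\widetilde\Theta(\sqrt T)$ for fixed $L$, and the dependence $\sqrt{1+L}$ is also sharp.*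

Logarithms written $\log$ are natural.

Here is what the statement says. The bidder competes with the best *fixed* Lipschitz rule "value $\mapsto$ bid", chosen in hindsight. Nothing is random except her own coins. The question, posed as an open problem by Zhang, Han, Zhou, Flores and Weissman in "Leveraging the Hints: Adaptive Bidding in Repeated First-Price Auctions" (arXiv:2211.06358, 2022), is how much it hurts that $m_t$ is revealed only when she *loses*; when she wins she learns only that $m_t\le b_t$. The answer is that it costs nothing beyond logarithms compared with full information.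

For orientation, these are the results quoted with the problem, each in the setting and with the benchmark of its cited work. With binary feedback (only win or lose is seen) the minimax rate is $\widetilde\Theta(T^{2/3})$ for i.i.d. $m_t$ and $\widetilde\Theta(T^{3/4})$ for adversarial $m_t$ (Balseiro et al.). With winning-bid only feedback and i.i.d. $m_t$ it is $\widetilde\Theta(T^{1/2})$, and with full information and adversarial $m_t$ it is again $\widetilde\Theta(T^{1/2})$ (both Han et al.).

Three comments on reading the theorem.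

The upper bound says that a policy *exists*. It passes through von Neumann's minimax theorem and does not give an efficient algorithm.

The two halves combine into one line: with universal constants $c,C>0$ the minimax regret lies between $c\sqrt{(1+L)T}$ for $T\ge6\max(1,L)$ and $C\sqrt{(1+L)T}\log^{3/2}T$ for $T\ge2$. Below, take $c=\frac1{50}$: for $L\ge1$ this is the second lower bound, and for $L\le1$ we have $\sqrt{T/32}=\frac18\sqrt{2T}\ge\frac18\sqrt{(1+L)T}$. Above, use $K\le\frac12\log_2T+1\le\frac32\log_2T$ and $\log(1+T)\le2\log T$, both valid for $T\ge2$, and $1\le(\log T/\log2)^{3/2}$.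

The maximum over $\mathcal F_L$ is attained. Given $f$, let $S$ be the set of rounds it wins and put $f_*(x)=\max\big(0,\max_{i\in S}(m_i-L|x-v_i|)\big)$. This is $L$-Lipschitz with values in $[0,1]$, and $f_*\le f$, because $f(x)\ge f(v_i)-L|x-v_i|\ge m_i-L|x-v_i|$ for $i\in S$. It wins exactly the rounds of $S$, at bids no higher than those of $f$. So $f_*$ does at least as well, and there are only finitely many sets $S$.

**What a bid reveals.** Suppose $m=0.3$. The bid $0.5$ wins, and the bidder learns only $m\le0.5$. The bid $0.2$ loses, and she learns $m=0.3$. In general, for $b\le b'$,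
$$\max(b',m)=\max\big(b',\max(b,m)\big),$$
so the observation made at a low bid determines the observation that any higher bid would have produced. Information flows upward only. Bidding $0$ reveals $m$ completely, but it usually loses. The proof is about how to buy this information cheaply.

## 2. Two bids and a coin: the lower bound $\sqrt{T/32}$

Take $v_t\equiv1$ and $m_t\in\{0,\frac12\}$. The bid $\frac12$ earns $\frac12$ for sure and reveals nothing about $m_t$. The bid $0$ earns $1$ if $m_t=0$ and $0$ otherwise, and it reveals $m_t$. The safe bid is blind. Already this instance, even with $m_t$ always shown, forces regret of order $\sqrt T$.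

Let the $m_t$ be i.i.d. uniform on $\{0,\frac12\}$. Given the past, a bid $b<\frac12$ earns $(1-b)/2\le\frac12$ in expectation, and a bid $b\ge\frac12$ earns $1-b\le\frac12$. So every policy, even one that sees all past $m_s$, has total expected reward at most $T/2$. The constant functions $0$ and $\frac12$ belong to $\mathcal F_L$ for every $L>0$; their totals are $N_0=\#\{t:m_t=0\}$ and $T/2$. Now $N_0-\frac T2=\frac12S_T$, where $S_T$ is a simple symmetric random walk, and for a centered variable $\mathbb E(Y)^+=\frac12\mathbb E|Y|$. Hence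
$$\mathbb E_m\mathrm{Reg}_T\ \ge\ \mathbb E\big(N_0-\tfrac T2\big)^+=\tfrac14\,\mathbb E|S_T|\ \ge\ \tfrac14\sqrt{T/2}=\sqrt{T/32}.$$
Some fixed sequence does at least as badly as the average, which is the claim.

The bound $\mathbb E|S_T|\ge\sqrt{T/2}$ is Khintchine's inequality with its sharp constant (Szarek 1976). For the simple walk we can check it by hand. For an integer $x\ne0$ the average of $|x+1|$ and $|x-1|$ is $|x|$; for $x=0$ it is $1$. So $\mathbb E|S_{s+1}|-\mathbb E|S_s|=\Pr(S_s=0)$. With $c_n=\binom{2n}n4^{-n}=\Pr(S_{2n}=0)$ this gives $\mathbb E|S_{2n-1}|=\mathbb E|S_{2n}|=\sum_{i<n}c_i$. That sum equals $2nc_n$: for $n=1$ it reads $1=1$, and $2nc_n+c_n=(2n+1)c_n=2(n+1)c_{n+1}$ because $c_{n+1}=c_n\frac{2n+1}{2n+2}$. Finally $c_n\ge\frac1{2\sqrt n}$: equality holds at $n=1$, and $\frac{2n+1}{2n+2}\ge\sqrt{\frac n{n+1}}$ because $(2n+1)^2\ge4n(n+1)$. So $\mathbb E|S_{2n-1}|=\mathbb E|S_{2n}|\ge\sqrt n$, which covers both parities.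

## 3. General contexts and two further theorems

The upper bound does not use that the comparator reads the value itself, so we separate the two roles. In each round a context $x_t\in\mathcal X$ and a value $v_t\in[0,1]$ are revealed, all of $(x_t,v_t,m_t)_{t\le T}$ is fixed in advance and arbitrary, and the benchmark is $\sup_{f\in\mathcal F}\sum_tr_t(f(x_t))$ for a class $\mathcal F$ of functions $\mathcal X\to[0,1]$. The original problem is $x_t=v_t$, $\mathcal F=\mathcal F_L$.

**Definition (covering numbers).** $N_k$ is the smallest size of a set of functions $\mathcal X\to[0,1]$ (a *$2^{-k}$-net*, whose members are called centers) such that every $f\in\mathcal F$ is within $2^{-k}$ of some center in sup norm. We assume $N_k<\infty$. Centers that are not $[0,1]$-valued may be clipped to $[0,1]$, which moves them no farther from any $f\in\mathcal F$.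

For example, if $\mathcal F$ consists of the constants in $[0,1]$, then $N_k=2^{k-1}$ for $k\ge1$, with the odd multiples of $2^{-k}$ as centers.

**Theorem 2.** *For $T\ge2$, $K\ge1$ and $\varepsilon_k=\min(1,10\cdot2^{-k})$, some policy under winning-bid only feedback has, for all sequences,*
$$\mathrm{Reg}_T\le6T2^{-K}+1+24\sum_{k=1}^K\sqrt{2\,\varepsilon_k\,T\log(1+T)\textstyle\sum_{j=1}^k\log N_j}.$$

**Theorem 3.** *Let $\mathcal X=[0,1]^d$ with $d\ge1$, and let $\mathcal F$ be all $L$-Lipschitz (sup norm) functions $\mathcal X\to[0,1]$, with $d,L$ fixed. Under winning-bid only feedback the minimax regret is $\widetilde\Theta(T^{d/(d+1)})$. The lower bound holds even under full information.*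

The factor to watch in Theorem 2 is $\varepsilon_k$. For Lipschitz functions on $[0,1]$ the entropy sum grows like $2^k$ and $\varepsilon_k$ cancels it exactly, leaving $K$ equal terms of size about $\sqrt{T\log T}$.

## 4. Overbidding is cheap: rounding to a finite game

This section replaces the infinite problem by a finite one, so that a minimax theorem applies. It also sets up, for each comparator $f$, a *descending* ladder of bids that approaches $f$ from above.

**Lemma 4 (one-sided inequality).** *For $b\le b'$, value $u$, others' bid $m$ and $r(b)=(u-b)\mathbf 1\{b\ge m\}$,*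
$$r(b)-r(b')\le\max(b'-b,\ b'-u,\ 0).\tag{1}$$

*Proof.* The left side is $b'-b$ if $m\le b$; it is $-(u-b')=b'-u$ if $b<m\le b'$; it is $0$ if $m>b'$. $\square$

Raising the bid by $\varepsilon$, without exceeding the value by more than $\varepsilon$, thus costs at most $\varepsilon$. Lowering the bid by $\varepsilon$ can turn a win into a loss and cost everything. This is one reason to approach comparators from above. The other is that, since information flows upward, the finest and lowest rung reveals what all higher rungs would have.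

**Chains.** Let $N=2^K$ and $\mathbb G=\{0,\frac1N,\dots,1\}$. For $f\in\mathcal F$ and $1\le k\le K$ let $c_k(f)$ be a center of a fixed minimal $2^{-k}$-net with $\|f-c_k(f)\|_\infty\le2^{-k}$, and let $c_0(f)\equiv\frac12$; the inequality $\|f-c_0(f)\|_\infty\le2^0$ also holds. The *chain* of $f$ is $(c_0(f),\dots,c_K(f))$. Let $\mathcal A$ be the finite set of all chains and $\mathcal A_k$ the set of their prefixes $(c_0,\dots,c_k)$. Counting centers level by level,
$$\log|\mathcal A_k|\le\sum_{j=1}^k\log N_j.\tag{2}$$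

**The ladder of bids.** Given $(x,v)$, put $u=\lceil Nv\rceil/N\in\mathbb G$, and for a chain $a=(c_0,\dots,c_K)$
$$\gamma_k=\min(c_k(x),v)+3\cdot2^{-k},\qquad\beta_k(a)=\min\Big(1,\tfrac1N\lceil N\gamma_k\rceil\Big)\in\mathbb G .$$

*Example.* Let $\mathcal F$ be the constants, $f\equiv0.3$, $v=1$, $K=6$. The nearest odd multiples of $2^{-k}$ for $k=1,\dots,6$ are $\frac12,\frac14,\frac38,\frac5{16},\frac9{32},\frac{19}{64}$. Adding $3\cdot2^{-k}$ and clipping at $1$, the ladder $\beta_0,\dots,\beta_6$ is $1,\,1,\,1,\,0.75,\,0.5,\,0.375,\,0.34375$, descending toward $0.3$.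

**Lemma 5.** *Let $a$ be the chain of $f$ and $g=\min(f(x),v)$. Then:*

* (i) *$\beta_k(a)$ depends only on the prefix $(c_0,\dots,c_k)$, and $\beta_0\equiv1$;*
* (ii) *$\beta_0(a)\ge\beta_1(a)\ge\dots\ge\beta_K(a)\ge g$, and $\beta_k(a)\le g+5\cdot2^{-k}$;*
* (iii) *for $1\le k\le K$: $\beta_{k-1}(a)-\beta_K(a)\le\varepsilon_k$ and $\beta_{k-1}(a)-u\le\varepsilon_k$.*

*Proof.* (i) is read off the definition; $\gamma_0\ge3$ gives $\beta_0=1$. Since $y\mapsto\min(y,v)$ is $1$-Lipschitz, $|\min(c_k(x),v)-g|\le2^{-k}$, so $\gamma_k\in[g+2\cdot2^{-k},\,g+4\cdot2^{-k}]$. In particular $\gamma_k\ge g+4\cdot2^{-(k+1)}\ge\gamma_{k+1}$. Rounding up and clipping are monotone, so the $\beta_k$ decrease, and $\beta_K\ge\min(1,\gamma_K)\ge g$. Rounding adds at most $2^{-K}\le2^{-k}$, so $\beta_k\le g+5\cdot2^{-k}$. For (iii), $\beta_{k-1}\le g+10\cdot2^{-k}$, while $\beta_K\ge g$ and $u\ge v\ge g$; both differences are also at most $1$ because all numbers lie in $[0,1]$. $\square$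

**The finite game.** Let $\mathcal Z$ be the finite set of all $z=(u,(\beta_k(a))_{a\in\mathcal A,0\le k\le K})$ with entries in $\mathbb G$ satisfying (i), the monotonicity $\beta_0\ge\dots\ge\beta_K$, and (iii). In each round $z_t\in\mathcal Z$ is revealed, the learner bids $b_t\in\mathbb G$, some $\bar m_t\in\mathbb G$ is hidden, the reward is $\bar r_t(b)=(u_t-b)\mathbf 1\{b\ge\bar m_t\}$, and the learner observes $O_t=\max(b_t,\bar m_t)$. Her regret is
$$\overline{\mathrm{Reg}}=\max_{a\in\mathcal A}\sum_t\bar r_t(\beta_K(a))-\mathbb E\sum_t\bar r_t(b_t),$$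
where $\beta_K(a)$ is read from $z_t$.

**Lemma 6 (transfer).** *Every policy of the finite game can be run in the true problem, and then*
$$\mathrm{Reg}_T\le\overline{\mathrm{Reg}}+6T2^{-K},\tag{3}$$
*where $\overline{\mathrm{Reg}}$ is computed for $z_t$ obtained from $(x_t,v_t)$ and $\bar m_t=\lceil Nm_t\rceil/N$.*

*Proof.* By Lemma 5, $z_t\in\mathcal Z$. For $b\in\mathbb G$ we have $b\ge m_t\iff b\ge\bar m_t$. After a win $\max(b_t,\bar m_t)=b_t$; after a loss $m_t$ is revealed, hence so is $\bar m_t=\max(b_t,\bar m_t)$. So the true feedback determines $O_t$ and the policy can be run. On the policy's side, $u_t\le v_t+2^{-K}$ gives $r_t(b)\ge\bar r_t(b)-2^{-K}$ for $b\in\mathbb G$.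

On the comparator's side, let $a$ be the chain of $f$ and $g_t=\min(f(x_t),v_t)$. Then $r_t(f(x_t))\le r_t(g_t)$: either $f(x_t)\le v_t$ and the bids agree, or $f(x_t)>v_t$ and $r_t(f(x_t))\le0=r_t(v_t)$. By (1) with value $v_t$ and Lemma 5(ii), using $\beta_K-v_t\le\beta_K-g_t\le5\cdot2^{-K}$,
$$r_t(g_t)\le r_t(\beta_K(a))+5\cdot2^{-K}\le\bar r_t(\beta_K(a))+5\cdot2^{-K},$$
the last step because $u_t\ge v_t$. Sum over $t$: the two sides contribute $5T2^{-K}$ and $T2^{-K}$. $\square$

## 5. From the adversary to a prior

We now trade the unknown environment for a *known probability distribution* on environments, against which a posterior can be used. An environment is $e=(z_t,\bar m_t)_{t\le T}$. The finite game has finitely many environments and finitely many deterministic policies, which are maps from histories to bids. Recall von Neumann's theorem: in a finite zero-sum game, $\min_{\text{mixed}}\max_{\text{pure}}=\max_{\text{mixed}}\min_{\text{pure}}$. Hence some mixed policy has worst-case $\overline{\mathrm{Reg}}$ at most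
$$\sup_\rho\ \inf_\pi\ \mathbb E_{e\sim\rho}\,\overline{\mathrm{Reg}}(\pi,e),$$
with $\rho$ ranging over priors. A policy that randomizes independently at each history is a mixture of deterministic ones, so its Bayes regret bounds the infimum over deterministic $\pi$. By (2) and (3), Theorem 2 follows once we show the following: for every prior $\rho$, some randomized policy, possibly depending on $\rho$, satisfies
$$\mathbb E_{e\sim\rho}\overline{\mathrm{Reg}}\ \le\ 1+24\sum_{k=1}^K\sqrt{2\,\varepsilon_k\,T\log(1+T)\log|\mathcal A_k|}.\tag{4}$$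

Fix $\rho$ from now on. Let $a^*=a^*(e)$ be a maximizer of $\sum_t\bar r_t(\beta_K(a))$ with a fixed tie-breaking rule, and let $A_k^*\in\mathcal A_k$ be its prefix. Let
$$h_t=(z_1,b_1,O_1,\dots,z_{t-1},b_{t-1},O_{t-1},z_t).$$
Write $\mathbb P_t,\mathbb E_t,\mathrm{Law}_t$ for conditioning on $h_t$, and $p_t(a)=\mathbb P_t(a^*=a)$, $p_t(\alpha)=\mathbb P_t(A_k^*=\alpha)$ for $\alpha\in\mathcal A_k$. Given $h_t$, the numbers $u_t$ and $\beta_k(\cdot)$ are known and the learner's coins are independent of $e$. We suppress $t$ and write $r$, $m$, $u$ for $\bar r_t,\bar m_t,u_t$. Sums over $a$ or $\alpha$ run over those of positive $p_t$.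

## 6. Thompson sampling at one scale, and why it gives $T^{2/3}$

The sensible first policy samples a chain $a$ from the posterior $p_t$ and bids $\beta_K(a)$. We run its analysis in full, because it introduces the tools used later and shows what is missing.

**Recalled facts.** All variables here are finite.

* $\mathrm{KL}(P\|Q)=\sum P\log(P/Q)$; it does not increase when the same function is applied to both variables (data processing).
* For every $\varphi$, $\mathbb E_P\varphi\le\mathrm{KL}(P\|Q)+\log\mathbb E_Qe^\varphi$ (Donsker–Varadhan).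
* $I(A;O)=\sum_\alpha\Pr(A=\alpha)\,\mathrm{KL}(\mathrm{Law}(O\mid A=\alpha)\|\mathrm{Law}(O))\le H(A)$, the entropy $H(A)$ is at most the logarithm of the number of values of $A$, and mutual information obeys the chain rule.

**Lemma 7.** *For a variable $X\ge0$ and laws $P\ll Q$, $\ \mathbb E_QX-\mathbb E_PX\le\sqrt{2\,\mathbb E_Q[X^2]\,\mathrm{KL}(P\|Q)}$.*

*Proof.* Apply Donsker–Varadhan to $\varphi=-\lambda X$ with $\lambda>0$, then $e^{-y}\le1-y+y^2/2$ for $y\ge0$ and $\log(1+y)\le y$:
$$-\lambda\mathbb E_PX\le\mathrm{KL}(P\|Q)+\log\mathbb E_Qe^{-\lambda X}\le\mathrm{KL}(P\|Q)-\lambda\mathbb E_QX+\tfrac{\lambda^2}2\mathbb E_QX^2 .$$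
So $\mathbb E_QX-\mathbb E_PX\le\mathrm{KL}/\lambda+\frac\lambda2\mathbb E_QX^2$. Take the infimum over $\lambda>0$: if both quantities are positive, use $\lambda=\sqrt{2\mathrm{KL}/\mathbb E_QX^2}$; if one is zero, let $\lambda\to0$ or $\lambda\to\infty$. $\square$

**Lemma 8.** *Let finitely many points $\beta_i\in\mathbb R$ carry weights $w_i>0$ with $\sum w_i\le1$, and let $S(\beta)=\sum_{i:\beta_i\le\beta}w_i$. Then $\sum_iw_i/(S(\beta_i)+\frac1T)\le\log(1+T)$.*

*Proof.* Let $S_1<S_2<\dots$ be the values of $S$ at the distinct points in increasing order, and $S_0=0$. The weights at the $i$-th distinct point sum to $S_i-S_{i-1}$. Since $1-y\le-\log y$,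
$$\sum_i\frac{S_i-S_{i-1}}{S_i+1/T}\le\sum_i\log\frac{S_i+1/T}{S_{i-1}+1/T}\le\log\frac{1+1/T}{1/T}=\log(1+T).\qquad\square$$

**The one-scale computation.** With probability $\frac1T$ bid $0$; otherwise sample $a\sim p_t$ and bid $\beta(a):=\beta_K(a)$. The non-exploring part has conditional instantaneous regret
$$R_t=\sum_ap_t(a)\big(\mathbb E_t[r(\beta(a))\mid a^*=a]-\mathbb E_t[r(\beta(a))]\big).$$
Put $X=1-r(\beta(a))\in[0,2]$ and let $D(a)$ be the divergence between its laws with and without conditioning on $a^*=a$. Lemma 7 bounds the bracket by $\sqrt{8D(a)}$.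

What is learned? If the bid $b$ is at most $\beta(a)$, then $\max(b,m)$ determines $\mathbf 1\{m\le\beta(a)\}$, hence $X$. With $W_t(\beta)=\Pr(b_t\le\beta\mid h_t)$, data processing gives $I_t:=I(a^*;(b_t,O_t)\mid h_t)\ge\sum_ap_t(a)W_t(\beta(a))D(a)$; Step 4 of Section 8 spells this out. By Cauchy–Schwarz
$$R_t\le\sqrt8\,\Big(\sum_a\frac{p_t(a)}{W_t(\beta(a))}\Big)^{1/2}\sqrt{I_t}\ \le\ 4\sqrt{\log(1+T)\,I_t}.$$
Here $W_t(\beta)\ge(1-\frac1T)S(\beta)+\frac1T\ge\frac12(S(\beta)+\frac1T)$ with $S(\beta)=\sum_{\beta(a)\le\beta}p_t(a)$, and Lemma 8 was applied. Exploration costs at most $1$ in total, and $\sum_t\mathbb E I_t\le\log|\mathcal A|$, so the Bayes regret is at most $1+4\sqrt{T\log(1+T)\log|\mathcal A|}$.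

Thus the feedback is not the obstacle: for a class with boundedly many chains this is already $\sqrt{T\log T}$. The obstacle is the size of the class. For $\mathcal F_L$ we will see that $\log|\mathcal A|\le4(1+L)2^K$, and with the rounding error $6T2^{-K}$ the bound is of the form $T2^{-K}+\sqrt{T2^K}$, up to logarithms and $L$. For every $K$ this is at least $T^{2/3}$: the first term is if $2^K\le T^{1/3}$, the second otherwise. One scale stops at $T^{2/3}$.

## 7. Increments along the chain and a random stopping level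

The usual way to avoid paying full price for a fine net is to telescope along the ladder. For a prefix $\alpha\in\mathcal A_k$ with $p_t(\alpha)>0$ let
$$d_k(\alpha)=r(\beta_k(\alpha))-r(\beta_{k-1}(\alpha)),\qquad X_k(\alpha)=\varepsilon_k-d_k(\alpha),$$
$$x_k(\alpha)=\mathbb E_t[X_k(\alpha)],\qquad x_k^P(\alpha)=\mathbb E_t[X_k(\alpha)\mid A_k^*=\alpha],$$
$$D_k(\alpha)=\mathrm{KL}\big(\mathrm{Law}_t(X_k(\alpha)\mid A_k^*=\alpha)\,\big\|\,\mathrm{Law}_t(X_k(\alpha))\big).$$

By (1) and Lemma 5(iii), $d_k\le\max(\beta_{k-1}-\beta_k,\beta_{k-1}-u,0)\le\varepsilon_k$. The three possible values of $d_k$ are $\beta_{k-1}-\beta_k\ge0$, $\beta_{k-1}-u\ge-1$, and $0$, so $d_k\ge-1$. Hence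
$$0\le X_k\le2,\qquad\mathbb E_t[X_k^2]\le2x_k,\qquad x_k-x_k^P\le2\sqrt{x_kD_k},\tag{5}$$
the last by Lemma 7.

**Where plain chaining stops.** If we still bid $\beta_K(a)$ with $a\sim p_t$, the regret splits into terms $x_k-x_k^P\le2\sqrt{x_kD_k}$. If $x_k\le4\varepsilon_k$ at every level this is at most $4\sqrt{\varepsilon_kD_k}$, and the factor $\varepsilon_k$ pays for the entropy. But increments are small only from *above*. Take $u=1$, $\beta_{k-1}=\frac12$, $\beta_k=\frac12-\varepsilon$ with $\varepsilon=\varepsilon_k$, and a posterior with $m=\frac12$ or $m=0$, each with probability $\frac12$. If $m=0$, then $d_k=\varepsilon$ and $X_k=0$; if $m=\frac12$, lowering the bid loses the auction, $d_k=-\frac12$, and $X_k=\varepsilon+\frac12$. So $x_k=\frac\varepsilon2+\frac14$ and $\mathbb E X_k^2=\frac12(\varepsilon+\frac12)^2\ge\frac18$, however small $\varepsilon$ is. At such levels (5) yields only the constant $x_k\le2$ in place of $\varepsilon_k$, and the finest level contributes $\sqrt{T2^K}$, as before.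

**Stopping early.** When $x_k$ is large, the refinement from $\beta_{k-1}$ to $\beta_k$ is, in the learner's own posterior, a bad move. So she should usually not make it, and bid higher up the ladder. How costly is staying at $\beta_{j-1}$? Pointwise, for $1\le j\le K$,
$$r(\beta_K)-r(\beta_{j-1})=d_j+\big(r(\beta_K)-r(\beta_j)\big)\le d_j+\varepsilon_j,\tag{6}$$
because for $j<K$ (1) and Lemma 5(iii) give $r(\beta_K)-r(\beta_j)\le\max(\beta_j-\beta_K,\beta_j-u,0)\le\varepsilon_{j+1}\le\varepsilon_j$, and for $j=K$ the difference is $0$. All levels below $j$ together cost one extra $\varepsilon_j$.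

Never refining is wrong too, since then level $k$ is never observed. Suppose she refines with probability $\theta$. Step 2 below shows that the regret charged to the prefix is then
$$\Gamma=2(1-\theta)\varepsilon_k+\theta x_k-x_k^P,$$
while only a fraction $\theta$ of the information arrives, so we want $\Gamma\lesssim\sqrt{\varepsilon_k\theta D_k}$. Consider the case $x_k^P=0$ and $D_k$ comparable to $x_k$. It occurs in the example above if $A_k^*=\alpha$ forces $m=0$: then $D_k=\log2$. With $y=\theta x_k/\varepsilon_k$ the wish reads $2(1-\theta)+y\lesssim\sqrt y$. For $\theta\le\frac12$ this forces $y$ to lie between two positive constants, that is, $\theta\approx\varepsilon_k/x_k$. We adopt this choice: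
$$\theta_k(\alpha)=\begin{cases}1,&x_k(\alpha)\le4\varepsilon_k,\\ \varepsilon_k/x_k(\alpha),&x_k(\alpha)>4\varepsilon_k,\end{cases}\qquad s_k=\prod_{j\le k}\theta_j,\quad s_0=1.$$

**Policy.** With probability $\frac1T$ bid $0$. Otherwise sample a chain $a\sim p_t$, sample a level $\sigma\in\{0,\dots,K\}$ with $\Pr(\sigma\ge k\mid a)=s_k(a)$, and bid $\beta_\sigma(a)$.

Here $\theta_k(a)$ and $s_k(a)$ mean the values at the prefixes of $a$; since $0<\theta_k\le1$, the $s_k$ are positive and nonincreasing.

## 8. The Bayes regret bound (4)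

**Step 1. Write the regret of a round in increments.** Let $R_t$ be the conditional expected instantaneous regret of the non-exploring part. For each chain, $r(\beta_K)=r(\beta_0)+\sum_kd_k$, and averaging over $\sigma$ gives $\mathbb E_\sigma r(\beta_\sigma)=r(\beta_0)+\sum_ks_kd_k$. Since $\beta_0\equiv1$ for every chain, both sides carry the same term $\mathbb E_t[r(1)]$, which cancels:
$$R_t=\sum_ap_t(a)\Big(\mathbb E_t\Big[\sum_kd_k(a)\,\Big|\,a^*=a\Big]-\sum_ks_k(a)\,\mathbb E_t[d_k(a)]\Big).$$

**Step 2. Charge early stopping to the level where it happens.** Split $\sum_kd_k=\sum_ks_kd_k+\sum_k(1-s_k)d_k$. As $1-s_k=\sum_{j\le k}(s_{j-1}-s_j)$, and $s_{j-1}-s_j=s_{j-1}(1-\theta_j)$, exchanging sums and using (6),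
$$\sum_k(1-s_k)d_k=\sum_js_{j-1}(1-\theta_j)\sum_{k\ge j}d_k=\sum_js_{j-1}(1-\theta_j)\big(r(\beta_K)-r(\beta_{j-1})\big)\le\sum_js_{j-1}(1-\theta_j)(d_j+\varepsilon_j).$$
With $s_k=s_{k-1}\theta_k$ this gives $\sum_kd_k\le\sum_ks_{k-1}\big(d_k+(1-\theta_k)\varepsilon_k\big)$. Insert this into Step 1. Everything at level $k$ depends only on the prefix $\alpha$ of $a$, and the tower property gives $\sum_{a\supset\alpha}p_t(a)\mathbb E_t[d_k(\alpha)\mid a^*=a]=p_t(\alpha)\mathbb E_t[d_k(\alpha)\mid A_k^*=\alpha]$, the sum being over chains with prefix $\alpha$. Hence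
$$R_t\le\sum_k\sum_{\alpha\in\mathcal A_k}p_t(\alpha)\,s_{k-1}(\alpha)\,\Gamma_k(\alpha),\tag{7}$$
$$\Gamma_k=\mathbb E_t[d_k\mid A_k^*=\alpha]-\theta_k\mathbb E_t[d_k]+(1-\theta_k)\varepsilon_k=2(1-\theta_k)\varepsilon_k+\theta_kx_k-x_k^P,$$
the last equality from $d_k=\varepsilon_k-X_k$.

**Step 3. Bound the charge by information, including the factor $\theta_k$.**

**Lemma 9.** $\Gamma_k\le24\sqrt{\varepsilon_k\theta_kD_k}$.

*Proof.* If $x_k\le4\varepsilon_k$, then $\theta_k=1$ and by (5) $\Gamma_k=x_k-x_k^P\le2\sqrt{x_kD_k}\le4\sqrt{\varepsilon_kD_k}$.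

If $x_k>4\varepsilon_k$, then $\theta_kx_k=\varepsilon_k$, so by (5)
$$\Gamma_k\le3\varepsilon_k-x_k^P\le3\varepsilon_k-x_k+2\sqrt{x_kD_k}.$$
When $D_k\le x_k/64$, the root term is at most $x_k/4$ and $\Gamma_k\le3\varepsilon_k-\frac34x_k<0$: conditioning on $\alpha$ hardly changes the law, so the comparator itself suffers from the bad refinement. When $D_k>x_k/64$, use $x_k^P\ge0$ to get $\Gamma_k\le3\varepsilon_k$, while
$$\sqrt{\varepsilon_k\theta_kD_k}=\varepsilon_k\sqrt{D_k/x_k}>\varepsilon_k/8,$$
so $24\sqrt{\varepsilon_k\theta_kD_k}>3\varepsilon_k$. $\square$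

**Step 4. Bound from below what a round reveals about $A_k^*$.** Let $W_t(\beta)=\Pr(b_t\le\beta\mid h_t)$, and let $I_{t,k}=I(A_k^*;(b_t,O_t)\mid h_t)$ be computed under the conditional law at the realized $h_t$. Since $b_t$ is independent of the environment given $h_t$, it carries no information by itself, and given $b_t=b$ the observation is $\max(b,m)$ with $m$ distributed as before. So
$$I_{t,k}=\sum_b\Pr(b_t=b\mid h_t)\sum_\alpha p_t(\alpha)\,\mathrm{KL}\big(\mathrm{Law}_t(\max(b,m)\mid A_k^*=\alpha)\,\big\|\,\mathrm{Law}_t(\max(b,m))\big).$$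
If $b\le\beta_k(\alpha)\le\beta_{k-1}(\alpha)$, then $\max(b,m)$ determines $\mathbf 1\{m\le\beta_k(\alpha)\}$ and $\mathbf 1\{m\le\beta_{k-1}(\alpha)\}$, hence $X_k(\alpha)$. By data processing the divergence is then at least $D_k(\alpha)$. Dropping the other (nonnegative) terms,
$$I_{t,k}\ge\sum_\alpha p_t(\alpha)\,W_t(\beta_k(\alpha))\,D_k(\alpha).\tag{8}$$

**Step 5. Combine, and control the weights.** Exploration makes $W_t\ge\frac1T>0$. By Lemma 9, Cauchy–Schwarz, (8), and $s_{k-1}^2\theta_k=s_{k-1}s_k\le s_k$,
$$\sum_\alpha p_ts_{k-1}\Gamma_k\le24\sqrt{\varepsilon_k}\sum_\alpha\sqrt{\frac{p_ts_{k-1}^2\theta_k}{W_t(\beta_k)}}\sqrt{p_tW_t(\beta_k)D_k}\le24\sqrt{\varepsilon_k\sum_\alpha\frac{p_t(\alpha)s_k(\alpha)}{W_t(\beta_k(\alpha))}}\;\sqrt{I_{t,k}}.$$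
This is where $\theta_k$ in Lemma 9 is used: it supplies the missing factor so that the numerator is $p_ts_k$, which is exactly the probability, outside exploration, of sampling the prefix $\alpha$ and continuing to level $k$. In that event the bid is $\beta_\sigma\le\beta_k(\alpha)$. So with $S(\beta)=\sum_{\alpha\in\mathcal A_k:\beta_k(\alpha)\le\beta}p_t(\alpha)s_k(\alpha)\le1$, and since the bid $0$ is below everything,
$$W_t(\beta)\ge\big(1-\tfrac1T\big)S(\beta)+\tfrac1T\ge\tfrac12\big(S(\beta)+\tfrac1T\big)\qquad(T\ge2).$$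
Lemma 8 with weights $p_t(\alpha)s_k(\alpha)$ at the points $\beta_k(\alpha)$ gives $\sum_\alpha p_ts_k/W_t\le2\log(1+T)$. By (7),
$$R_t\le24\sum_{k=1}^K\sqrt{2\,\varepsilon_k\log(1+T)\,I_{t,k}}.\tag{9}$$

**Step 6. Sum over rounds.** The conditional regret of round $t$ is $(1-\frac1T)R_t$ plus the exploration part. The right side of (9) is nonnegative, so it also bounds $(1-\frac1T)R_t$. In an exploration round the regret is at most $1$, because the bid $0$ earns at least $0$ and no reward exceeds $1$; over all rounds this adds at most $T\cdot\frac1T=1$. Since $h_{t+1}$ consists of $h_t$, $(b_t,O_t)$ and $z_{t+1}$, the chain rule, after dropping the nonnegative terms for the $z_t$, gives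
$$\sum_t\mathbb E\,I_{t,k}\le H(A_k^*)\le\log|\mathcal A_k| .$$
By Jensen and Cauchy–Schwarz, $\sum_t\mathbb E\sqrt{I_{t,k}}\le\sqrt{T\sum_t\mathbb E I_{t,k}}\le\sqrt{T\log|\mathcal A_k|}$. So the Bayes regret is at most
$$1+24\sum_k\sqrt{2\,\varepsilon_k\log(1+T)\,T\log|\mathcal A_k|},$$
which is (4). By Section 5, Theorem 2 is proved. $\blacksquare$

## 9. The entropy of $\mathcal F_L$ and the upper bound in Theorem 1

It remains to insert covering numbers into Theorem 2.

**Lemma 10.** *For $0<\delta\le1$, $\mathcal F_L$ has a sup-norm net of radius $\delta$ and size $N(\delta)$ with $\log N(\delta)\le2(1+L)/\delta$.*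

*Proof.* For $\eta>0$ split $[0,1]$ into $J=\max(1,\lceil L/\eta\rceil)$ equal intervals, of length at most $\eta/L$, with left endpoints $y_1<\dots<y_J$, and set $q_i=\eta\lfloor f(y_i)/\eta\rfloor$. On the $i$-th interval $f$ differs from $f(y_i)\in[q_i,q_i+\eta)$ by at most $\eta$, so $f\in[q_i-\eta,q_i+2\eta]$ there. Hence the step function with values $q_i+\frac\eta2$ is within $\frac32\eta$ of $f$. How many such step functions occur? There are at most $1+1/\eta$ choices for $q_1$. Since $f(y_{i+1})$ and $f(y_i)$ differ by at most $\eta$, consecutive integers $q_i/\eta$ differ by at most $1$, so there are at most $3$ choices for each later one. The count is at most $(1+1/\eta)3^{J-1}$, with $J-1\le L/\eta$. Put $\eta=\frac23\delta$: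
$$\log N(\delta)\le\log\Big(1+\frac{1.5}\delta\Big)+\frac{1.5\,L\log3}\delta\le\frac{1.5+1.65\,L}{\delta}\le\frac{2(1+L)}\delta.\qquad\square$$

Consequently $\sum_{j\le k}\log N_j\le2(1+L)\sum_{j\le k}2^j\le4(1+L)2^k$, and $\varepsilon_k\sum_{j\le k}\log N_j\le40(1+L)$ for every $k$. Apply Theorem 2 with $x_t=v_t$ and $K=\lceil\frac12\log_2T\rceil\ge1$. Then $2^K\ge\sqrt T$, $1\le\sqrt T$ and $24\sqrt{80}<215$, so
$$\mathrm{Reg}_T\le6\sqrt T+1+24K\sqrt{80(1+L)T\log(1+T)}\le7\sqrt T+215\,K\sqrt{(1+L)T\log(1+T)}.$$
This is the upper bound in Theorem 1.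

## 10. About $L$ independent coins: the lower bound $\frac1{50}\sqrt{(1+L)T}$

A Lipschitz function with constant $L\ge1$ can make about $L$ independent choices between two bids. We run a coin game like that of Section 2 at each of $\lfloor L\rfloor$ values.

**Lemma 11.** *If $Y=\mathrm{Bin}(n,q)-nq$ has variance $\sigma^2\ge1$, then $\mathbb E|Y|\ge\sigma/2$.*

*Proof.* $Y$ is a sum of $n$ i.i.d. centered variables $\xi_i$ with $|\xi_i|\le1$, so $\mathbb E\xi_i^4\le\mathbb E\xi_i^2$ and
$$\mathbb EY^4=\sum_i\mathbb E\xi_i^4+3\sum_{i\ne j}\mathbb E\xi_i^2\,\mathbb E\xi_j^2\le\sigma^2+3\sigma^4\le4\sigma^4.$$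
Hölder gives $\mathbb EY^2=\mathbb E\big[|Y|^{2/3}|Y|^{4/3}\big]\le(\mathbb E|Y|)^{2/3}(\mathbb EY^4)^{1/3}$, that is, $\mathbb E|Y|\ge\sigma^3/(\mathbb EY^4)^{1/2}\ge\sigma/2$. $\square$

**Step 1. The instance.** Let $L\ge1$, $T\ge6L$, $J=\lfloor L\rfloor$, $n=\lfloor T/J\rfloor\ge6$, and $v^{(j)}=\frac34+\frac j{4J}$ for $0\le j<J$. Use the value $v^{(j)}$ in $n$ rounds; in these, independently, $m_t=0$ with probability
$$q_j=\frac{v^{(j)}-\frac14}{v^{(j)}}=1-\frac1{4v^{(j)}}\in\big[\tfrac23,\tfrac34\big]$$
and $m_t=\frac14$ otherwise. In the leftover rounds set $v_t=\frac34$, $m_t=1$; there policies earn at most $0$, and comparators bidding at most $\frac14$ earn $0$.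

**Step 2. No policy beats $v-\frac14$ per main round.** Given the past, a bid $b<\frac14$ earns $(v-b)q\le vq=v-\frac14$ in expectation, and a bid $b\ge\frac14$ earns $v-b\le v-\frac14$.

**Step 3. The comparators.** Any assignment $v^{(j)}\mapsto\{0,\frac14\}$ is $L$-Lipschitz, since the points are at least $\frac1{4J}\ge\frac1{4L}$ apart. It extends to $[0,1]$ by McShane's formula $x\mapsto\min_j\big(f(v^{(j)})+L|x-v^{(j)}|\big)$, which we clip to $[0,\frac14]$. At value $v^{(j)}$ the bid $0$ earns in total $v^{(j)}B_j$ with $B_j\sim\mathrm{Bin}(n,q_j)$, and the bid $\frac14$ earns $n(v^{(j)}-\frac14)=v^{(j)}nq_j$. Choosing the better one at each $j$ in hindsight,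
$$\mathbb E\,\mathrm{Reg}_T\ge\sum_jv^{(j)}\,\mathbb E(B_j-nq_j)^+=\sum_j\frac{v^{(j)}}2\,\mathbb E|B_j-nq_j|.$$

**Step 4. The numbers.** On $[\frac23,\frac34]$ we have $q(1-q)\ge\frac3{16}$, so $\sigma_j^2\ge\frac{3n}{16}\ge1$, and Lemma 11 with $v^{(j)}\ge\frac34$ gives
$$\mathbb E\,\mathrm{Reg}_T\ge J\cdot\frac38\cdot\frac12\sqrt{\frac{3n}{16}}=\frac{3\sqrt3}{64}J\sqrt n\ge\frac{3\sqrt3}{64\sqrt2}\sqrt{TJ},$$
using $n\ge T/(2J)$. Finally $J\ge L/2\ge(1+L)/4$, so $\sqrt J\ge\frac12\sqrt{1+L}$, and $\frac{3\sqrt3}{64\sqrt2}\cdot\frac12>0.028>\frac1{50}$. Some fixed sequence is at least as bad as the average, and Step 2 allowed the policy to see all past $m_s$. Together with Sections 2 and 9, this proves Theorem 1. $\blacksquare$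

## 11. Contexts in $[0,1]^d$: the rate $T^{d/(d+1)}$

**Upper bound.** The entropy input is $\log N(\delta)\le C\delta^{-d}$ for $\delta\le\frac12$, with $C=C(d,L)$ (Kolmogorov–Tikhomirov 1959). The argument of Lemma 10 proves it. Cut $[0,1]^d$ into $J^d$ equal cubes with $J=\max(1,\lceil L/\eta\rceil)$ and $\eta=\frac23\delta$. List the cubes so that consecutive ones are neighbors; by induction on $d$, traverse the slices one after another, alternately in forward and reverse order. Lower corners of consecutive cubes are at sup distance $\frac1J\le\eta/L$, so the rounded values of $f$ there again change by at most one unit of $\eta$, and on each cube $f$ stays within $\eta$ of its corner value. The count is at most $(1+1/\eta)3^{J^d-1}$. As $\eta\le\frac13$, $J\le1+L/\eta\le(1+L)/\eta$, whence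
$$\log N(\delta)\le\eta^{-1}+(1+L)^d\eta^{-d}\log3\le C\delta^{-d}.$$

So $\sum_{j\le k}\log N_j\le2C\,2^{kd}$ and $\varepsilon_k\sum_{j\le k}\log N_j\le C'2^{k(d-1)}$. For $d=1$ take $K=\lceil\frac12\log_2T\rceil$ in Theorem 2: the first term is at most $6\sqrt T$ and there are $K$ terms $O(\sqrt{T\log T})$, in total $O(\sqrt T\log^{3/2}T)$. For $d\ge2$ the sum over $k$ is geometric, dominated by $k=K$. With $K=\lceil\frac1{d+1}\log_2T\rceil$, so that $T^{1/(d+1)}\le2^K\le2T^{1/(d+1)}$, the bound is
$$O\Big(T2^{-K}+\sqrt{T\log T}\;2^{K(d-1)/2}\Big)=O\big(T^{d/(d+1)}\sqrt{\log T}\big),$$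
because $\frac12+\frac{d-1}{2(d+1)}=\frac d{d+1}$.

**Lower bound: the instance.** Here the two competing bids are placed so close together that very many contexts can choose independently. Let $v_t\equiv1$, $\ell=\min(L,\frac14)$, $T\ge\frac9{4\ell}$,
$$M=\big\lfloor(4\ell T/9)^{1/(d+1)}\big\rfloor\ge1,\qquad\delta=\ell/M\le\tfrac14,\qquad n=\lfloor T/M^d\rfloor .$$
Since $M^d\le M^{d+1}\le T$, $n\ge T/(2M^d)$. Each of the $M^d$ points of $\{0,\frac1M,\dots,\frac{M-1}M\}^d$ is the context in $n$ rounds, in which independently $m_t=\frac14$ with probability $q=1-\frac43\delta\ge\frac23$, and $m_t=\frac14+\delta$ otherwise. In leftover rounds use any context and $m_t=1$; there policies earn at most $0$, and comparators with bids at most $\frac12$ earn $0$.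

**Lower bound: policies.** In a main round, given the past, a bid below $\frac14$ earns $0$; a bid in $[\frac14,\frac14+\delta)$ earns at most $\frac34q=\frac34-\delta$; a higher bid earns at most $\frac34-\delta$. So every bid earns at most $\frac34-\delta=\frac34q$ in expectation.

**Lower bound: comparators.** Any assignment of $\{\frac14,\frac14+\delta\}$ to the points is $L$-Lipschitz, because distinct points are at sup distance at least $\frac1M$ and $\delta=\ell/M\le L/M$. It extends by McShane's formula, clipped to $[\frac14,\frac14+\delta]\subset[0,\frac12]$. At each point the bid $\frac14$ earns in total $\frac34B$ with $B\sim\mathrm{Bin}(n,q)$, and the bid $\frac14+\delta$ earns $n(\frac34-\delta)=\frac34nq$. The better of the two exceeds what policies can earn in expectation by $\frac34(B-nq)^+$. The variance is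
$$\sigma^2=nq(1-q)\ge n\cdot\tfrac23\cdot\tfrac43\delta=\tfrac89\delta n\ge\frac{4\ell T}{9M^{d+1}}\ge1,$$
so by Lemma 11 the expected gain per point is
$$\tfrac34\,\mathbb E(B-nq)^+=\tfrac38\,\mathbb E|B-nq|\ge\tfrac38\cdot\tfrac\sigma2\ge\tfrac3{16}.$$
Summing over the points, $\mathbb E\,\mathrm{Reg}_T\ge\frac3{16}M^d$, and $M\ge\frac12(4\ell T/9)^{1/(d+1)}$ makes this $\Omega(T^{d/(d+1)})$ for fixed $d,L$. Policies were allowed to see all past $m_s$, so the bound holds under full information, and some fixed sequence is at least as bad as the average. This proves Theorem 3. $\blacksquare$
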